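# Strong $A_p$ Weights and the Strong Maximal Function: A Logarithm Beyond Buckley's Exponent

## Rectangles, strong weights, and the averaging operator

We work on $\mathbb R^n$ with Lebesgue measure. The theorems concern $n\ge2$; the case $n=1$ will serve for examples. We write $\langle g\rangle_E=|E|^{-1}\int_E g$. "Rectangle" always means a bounded rectangle of positive measure with sides parallel to the axes. Throughout, $1<p<\infty$ and $p'=p/(p-1)$.

**Definition 1 (strong maximal function).** For locally integrable $f$,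
$$M_sf(x)=\sup_{R\ni x}\frac1{|R|}\int_R|f(y)|\,dy,$$
the supremum being over all rectangles $R$ containing $x$. With cubes in place of rectangles we get the Hardy–Littlewood maximal function $M$. For $n=1$ the two agree.

**Example.** Let $f=1_{[0,1]^n}$ and let $x$ have all $x_i\ge1$. The rectangle $\prod[0,x_i]$ gives $M_sf(x)\ge\prod x_i^{-1}$. Equality holds: an interval $I\ni x_i$ that meets $[0,1]$ in length $u\le1$ has length at least $x_i-1+u$, and $u/(x_i-1+u)\le1/x_i$ because the left side increases in $u$. At $x=(L,1,\dots,1)$ with $L\ge2$ we therefore have $M_sf(x)=1/L$. A cube that contains this $x$ and meets $[0,1]^n$ has side at least $L-1\ge L/2$, so $Mf(x)\le 2^nL^{-n}$. Rectangles see much farther along the axes than cubes do.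

**Definition 2 (weights and strong weights).** A weight is a locally integrable $w$ with $w>0$ a.e. Its dual weight is $\sigma=w^{1-p'}$; equivalently $w=\sigma^{1-p}$, since $(1-p)(1-p')=1$. The weight $w$ belongs to $A_p^*$ if
$$[w]_{A_p^*}=\sup_R\,\langle w\rangle_R\,\langle \sigma\rangle_R^{p-1}<\infty ,$$
the supremum being over all rectangles. With cubes we get the classical $A_p$ and $[w]_{A_p}$. Hölder's inequality gives $1=\langle w^{1/p}w^{-1/p}\rangle_R\le\langle w\rangle_R^{1/p}\langle\sigma\rangle_R^{1/p'}$, so $[w]_{A_p^*}\ge1$ always.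

**Examples.** (a) If $w(x)=\prod_iw_i(x_i)$, then averages over $R=\prod I_i$ factor, and the supremum over $R$ splits into suprema over the $I_i$. Hence $[w]_{A_p^*}=\prod_i[w_i]_{A_p(\mathbb R)}$.

(b) Let $n=2$, $p=2$, $w(x)=|x|^a$ (Euclidean norm) with $1<a<2$. This is a textbook $A_2$ weight. For $R=[0,1]\times[0,\varepsilon]$ we have $\langle w\rangle_R\ge\int_0^1t^a\,dt=\frac1{a+1}$, while $|x|\le\sqrt2\,x_1$ when $x_1\ge\varepsilon\ge x_2\ge 0$, so $\langle w^{-1}\rangle_R\ge2^{-a/2}\int_\varepsilon^1t^{-a}\,dt\to\infty$ as $\varepsilon\to0$. So $w\notin A_2^*$.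

(c) Let $n=1$, $0<\delta<1$, $\sigma(x)=|x|^{\delta-1}$, $w=\sigma^{1-p}=|x|^{(p-1)(1-\delta)}$. On $[0,1]$ we have $\langle\sigma\rangle=1/\delta$ and $\langle w\rangle\ge1/p$, so $[w]_{A_p}\ge p^{-1}\delta^{-(p-1)}$. Lemma 1 below will give $[w]_{A_p}^{1/(p-1)}\le2/\delta$.

**Definition 3 (norms).** $\|T\|_{L^p(w)}$ is the smallest $C$ with $\int|Tf|^pw\le C^p\int|f|^pw$ for all $f$. The weak norm $\|T\|_{L^p(w)\to L^{p,\infty}(w)}$ is the smallest $N$ with $\lambda^p\,w(\{|Tf|>\lambda\})\le N^p\int|f|^pw$ for all $f$ and all $\lambda>0$, where $w(E)=\int_Ew$.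

**Examples.** For $w\equiv1$ we have $\|M_s\|_{L^p}\ge1$, since $M_sf\ge|f|$ a.e. For the weight in (c), take $f=\sigma1_{(0,1)}$. Then $\int f^pw=\int_0^1\sigma=1/\delta$, and for $0<x<1$ the interval $[0,x]$ gives $Mf(x)\ge\delta^{-1}x^{\delta-1}=\delta^{-1}f(x)$. So $\|M\|_{L^p(w)}\ge1/\delta$. The weak quantity really is weaker: on $\mathbb R$ the function $F(x)=|x|^{-1/p}$ has $\lambda^p|\{F>\lambda\}|=2$ for every $\lambda$, but $\int F^p=\infty$.

**Definition 4 (the averaging operator).** For $g\ge0$ even in each variable and $x$ with all $x_i\ne0$,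
$$Hg(x)=\int_{[0,1]^n}g(\theta_1x_1,\dots,\theta_nx_n)\,d\theta=\prod_i|x_i|^{-1}\int_{\prod[0,|x_i|]}g .$$

$H$ is positive, $H1=1$, and $H$ commutes with sums of nonnegative series by monotone convergence. It preserves evenness, and it preserves the property "nonincreasing in each $|x_i|$", because $|\theta_ix_i|$ grows with $|x_i|$. Iterating the first formula,
$$H^kg(x)=\mathbb E\,g(\theta^{(k)}x),$$
where $\theta^{(k)}x$ is the coordinatewise product, the coordinates $\theta_i^{(k)}$ are independent, and each is a product of $k$ independent uniform variables on $[0,1]$.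

**Examples.** $H1_{[-1,1]^n}(x)=\prod_i\min(1,|x_i|^{-1})$. For $n=1$, $H(|x|^{\delta-1})=\delta^{-1}|x|^{\delta-1}$: the weight in (c) comes from an eigenfunction of $H$.

**Definition 5 (the class $\mathcal M$).** $\mathcal M$ is the class of weights $w(x)=W(|x_1|,\dots,|x_n|)$ with $W:(0,\infty)^n\to(0,\infty)$ nondecreasing in each variable.

**Example.** $\prod|x_i|^{c_i}$ with $c_i\ge0$ and $1+\max_i|x_i|$ are in $\mathcal M$; $|x_1|^{-1/2}$ is not.

## Buckley's exponent, and the question for rectangles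

For cubes, Buckley's theorem states
$$\|M\|_{L^p(w)}\le c_p\,[w]_{A_p}^{\frac1{p-1}},\qquad w\in A_p,\ 1<p<\infty. \tag{1}$$
Example (c) shows that for $n=1$ the exponent cannot be lowered: there $\|M\|_{L^p(w)}\ge1/\delta$ and $[w]_{A_p}^{1/(p-1)}\le2/\delta$.

The following is raised by Teresa Luque, Carlos Pérez and Ezequiel Rela in "Reverse Hölder Property for strong weights and general measures", arXiv:1512.01112 (2015). If we replace cubes by rectangles on both sides, does the same exponent survive? That is, for $n\ge2$ and $1<p<\infty$, is there a constant $c=c_{n,p}$ with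
$$\|M_s\|_{L^p(w)}\le c\,[w]_{A_p^*}^{\frac1{p-1}}\qquad\text{for all }w\in A_p^*\,? \tag{2}$$

The answer is no, for every $n\ge2$ and every $1<p<\infty$: there are weights with $[w]_{A_p^*}$ arbitrarily large and
$$\|M_s\|_{L^p(w)}\ge c_{n,p}\,[w]_{A_p^*}^{\frac1{p-1}}\bigl(\log[w]_{A_p^*}\bigr)^{\frac{n-1}p}. \tag{3}$$
Precisely, we shall prove three theorems.

**Theorem A.** Let $n\ge2$, $1<p<\infty$. For every $s\ge4$ there is $w=w_s\in A_p^*$ with
$$[w]_{A_p^*}^{\frac1{p-1}}\le2^{2n+1}s,\qquad\|M_s\|_{L^p(w)}\ge s\Bigl(\frac{(\log s)^{n-1}}{(n-1)!}\Bigr)^{1/p}.$$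
Hence $\|M_s\|_{L^p(w_s)}/[w_s]_{A_p^*}^{1/(p-1)}\ge2^{-2n-1}\bigl(\frac{(\log s)^{n-1}}{(n-1)!}\bigr)^{1/p}\to\infty$ as $s\to\infty$, so no constant $c_{n,p}$ exists in (2). Moreover $[w_s]_{A_p^*}\to\infty$, and (3) holds for $w=w_s$ with $s$ large.

**Theorem B.** Let $n\ge2$, $1<p<\infty$. For $w\in\mathcal M\cap A_p^*$,
$$\|M_s\|_{L^p(w)}\le C_{n,p}\,[w]_{A_p^*}^{\frac1{p-1}}\bigl(\log(e+[w]_{A_p^*})\bigr)^{\frac{n-1}p}.$$
This is optimal: for all $t\ge1$,
$$\sup\{\|M_s\|_{L^p(w)}:w\in\mathcal M,\ [w]_{A_p^*}\le t\}\asymp_{n,p}t^{\frac1{p-1}}(\log(e+t))^{\frac{n-1}p}.$$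

**Theorem C.** Let $n\ge 2$, $1<p<\infty$. For $w=w_s$ as in Theorem A and $s\ge s_0(n)$,
$$\|M_s\|_{L^p(w)\to L^{p,\infty}(w)}\ge c_{n,p}\,[w]_{A_p^*}^{\frac1p+\frac{n-1}{np(p-1)}},$$
whereas for cubes the weak norm of $M$ is $\lesssim[w]_{A_p}^{1/p}$.

These notes do not determine the optimal power of $[w]_{A_p^*}$ over all of $A_p^*$. The upper exponent $n/(p-1)$ is proved in the next section.

## One variable at a time: the exponent $n/(p-1)$, and why product weights cannot help

**Iterating Buckley.** Let $M_{(i)}$ be the one-dimensional maximal operator in the variable $x_i$. An average over $\prod I_i$ is an iterated average, so $M_sf\le M_{(1)}\cdots M_{(n)}f$. In particular the unweighted Hardy–Littlewood theorem on lines shows that $M_s$ is bounded on $L^p(\mathbb R^n)$.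

Suppose $w\in A_p^*$. For almost every line parallel to the $x_1$-axis, the restriction of $w$ to the line has one-dimensional constant at most $[w]_{A_p^*}$. To see this, fix an interval $I$ with rational endpoints. The functions $\hat x\mapsto\langle w(\cdot,\hat x)\rangle_I$ and $\hat x\mapsto\langle\sigma(\cdot,\hat x)\rangle_I$ are locally integrable on $\mathbb R^{n-1}$. Apply the $A_p^*$ condition to $I\times Q$ with $Q$ a cube shrinking to a common Lebesgue point $\hat x$ of these countably many functions. In the limit $\langle w(\cdot,\hat x)\rangle_I\langle\sigma(\cdot,\hat x)\rangle_I^{p-1}\le[w]_{A_p^*}$, and general $I$ follow by approximation. The other axes are the same. By (1) for $n=1$ and Fubini, each $M_{(i)}$ has norm at most $c_p[w]_{A_p^*}^{1/(p-1)}$ on $L^p(w)$, hence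
$$\|M_s\|_{L^p(w)}\le c_p^n\,[w]_{A_p^*}^{\frac n{p-1}}. \tag{4}$$
The method pays the full constant once per variable and stops there.

**Product weights.** If one wants a counterexample to (2), the first thing to try is a product of one-dimensional extremal weights. This cannot work. For $w=\prod w_i(x_i)\in A_p^*$ the operator $M_{(i)}$ costs only $c_p[w_i]_{A_p(\mathbb R)}^{1/(p-1)}$, and by Example (a)
$$\|M_s\|_{L^p(w)}\le\prod_ic_p[w_i]_{A_p(\mathbb R)}^{\frac1{p-1}}=c_p^n\,[w]_{A_p^*}^{\frac1{p-1}} .$$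
So (2) is true for product weights, and a counterexample must couple the variables. To see how, we need a cheap way to bound $[w]_{A_p^*}$ and a good one-dimensional example.

**Lemma 1.** Let $n\ge1$. Let $\sigma$, defined where all $x_i\ne0$, be measurable with values in $(0,\infty)$, even in each variable, nonincreasing in each $|x_i|$, with $H\sigma\le A\sigma$. Then $w=\sigma^{1-p}$ is a weight and $[w]_{A_p^*}^{1/(p-1)}\le2^nA$.

*Proof.* Let $R=\prod I_i$ and $\ell_i=\sup_{I_i}|t|>0$. By monotonicity $\sigma\ge\sigma(\ell)$ a.e. on $R$, so $w\le\sigma(\ell)^{1-p}$ there. Thus $w$ is locally bounded, and $\langle w\rangle_R\le\sigma(\ell)^{1-p}$.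

For $\sigma$ we use a one-variable remark: if $g\geq 0$ on $\mathbb R$ is even and nonincreasing in $|t|$ and $I$ is an interval with $\sup_I|t|=\ell$, then $\langle g\rangle_I\le2\langle g\rangle_{[0,\ell]}$. Reflect so that $\ell$ is the right endpoint. If $I=[a,\ell]$ with $a\ge0$, then $\langle g\rangle_I\le\langle g\rangle_{[0,\ell]}$ since $g$ is nonincreasing. If $I=[-b,\ell]$ with $0\le b\le\ell$, then $\int_Ig\le2\int_0^\ell g$ and $|I|\ge\ell$.

Applying the remark in one variable after another, $\langle\sigma\rangle_R\le2^n\langle\sigma\rangle_{\prod[0,\ell_i]}=2^nH\sigma(\ell)\le2^nA\sigma(\ell)$. Therefore $\langle w\rangle_R\langle\sigma\rangle_R^{p-1}\le(2^nA)^{p-1}$. $\square$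

In Example (c) we have $H\sigma=\delta^{-1}\sigma$, so $[w]_{A_p}^{1/(p-1)}\le2/\delta$ as announced.

**A one-dimensional weight with a jump.** Let $n=1$, $A\ge2$, and
$$\sigma_A(x)=\frac A{A-1}\ \text{ for }|x|\le1,\qquad\sigma_A(x)=\frac1{A-1}|x|^{\frac1A-1}\ \text{ for }|x|>1 .$$
It is even and nonincreasing in $|x|$, with a drop by the factor $A$ at $1$. It satisfies $H\sigma_A=A(\sigma_A-1_{[-1,1]})$. Indeed for $|x|\le1$ both sides equal $A/(A-1)$, and for $x>1$
$$H\sigma_A(x)=\frac1x\Bigl[\frac A{A-1}+\frac{A(x^{1/A}-1)}{A-1}\Bigr]=\frac{A\,x^{1/A-1}}{A-1}=A\sigma_A(x).$$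
By Lemma 1, $w=\sigma_A^{1-p}$ has $[w]_{A_p}^{1/(p-1)}\le2A$. Test with $f=1_{[0,1]}$: here $\int f^pw\le1$, $Mf(x)=1/x$ for $x>1$, and
$$\int_1^\infty(Mf)^pw\,dx=(A-1)^{p-1}\int_1^\infty x^{-\frac{p-1}A}\frac{dx}x=(A-1)^{p-1}\,\frac A{p-1} .$$
This has the right order $A^p$, already for an indicator function. Write $x=e^a$. The factor $A^{p-1}$ is the drop in $\sigma_A$, and the remaining factor $A$ is the length of the range $0\le a\lesssim A$ of the logarithmic variable on which $\sigma_A(x)$ is comparable with $A^{-1}x^{-1}$.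

**The boxes of product weights.** In $n$ variables choose $A_i\ge2$ with $\prod A_i=A$, and let $\sigma=\prod\sigma_{A_i}(x_i)$, so that $H\sigma\le A\sigma$. On the box $0\le a_i\le A_i$, where $x_i=e^{a_i}$, we have $\sigma_{A_i}(x_i)\le\frac e{A_i-1}x_i^{-1}\le\frac{2e}{A_i}x_i^{-1}$, so
$$w(x)\ge(2e)^{-n(p-1)}A^{p-1}\prod x_i^{p-1}.$$
With $f=1_{[0,1]^n}$, the box contributes to $\int(M_sf)^pw\,dx$ at least a constant times
$$A^{p-1}\int_{\text{box}}\prod\frac{dx_i}{x_i}=A^{p-1}\prod A_i=A^p .$$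
Every factorization of $A$ gives a box of the same volume $A$, and different factorizations give different boxes. Their union contains the hyperbolic region $\{a_i\ge2,\ \prod a_i\le A\}$: take $A_i=a_i$ for $i<n$ and $A_n=A/\prod_{i<n}a_i\ge a_n$. By Lemma 3 below, this region has volume of order $A(\log A)^{n-1}$. So if a single $\sigma$, with $\sigma\ge1$ on the unit cube and $H\sigma\le A\sigma$, were at most a constant times $A^{-1}\prod x_i^{-1}$ on the whole region at once, we would gain the factor $(\log A)^{n-1}$.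

**Which $\sigma$ to take.** We want $\sigma$ as small as possible subject to $\sigma\ge\sigma_0+A^{-1}H\sigma$, where $\sigma_0=1_{[-1,1]^n}$; this is the inequality that $\sigma_A$ satisfies with equality for $n=1$. Any nonnegative solution $\tau$ obeys
$$\tau\ge\sigma_0+A^{-1}H\tau\ge\sigma_0+A^{-1}H\sigma_0+A^{-2}H^2\tau\ge\cdots,$$
so $\tau\ge\sum_{k\ge0}A^{-k}H^k\sigma_0$. The series itself solves the inequality with equality. It is thus the smallest candidate, and it is the weight we use.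

## Two computations: products of uniform variables and hyperbolic volume

**Lemma 2.** Let $\theta^{(k)}$ be a product of $k\ge1$ independent uniform variables on $[0,1]$. Its density on $(0,1)$ is $\frac{(\log(1/u))^{k-1}}{(k-1)!}$, and for $a\ge0$
$$\mathbb P(\theta^{(k)}\le e^{-a})=e^{-a}\sum_{j=0}^{k-1}\frac{a^j}{j!}.$$

*Proof.* If $U$ is uniform, then $-\log U$ is exponential with density $e^{-t}$. By induction (convolution), $S=-\log\theta^{(k)}$ has density $\frac{t^{k-1}}{(k-1)!}e^{-t}$ on $(0,\infty)$. Changing variables $u=e^{-t}$, $du=-u\,dt$, gives the density of $\theta^{(k)}$. Also $\mathbb P(\theta^{(k)}\le e^{-a})=\mathbb P(S\ge a)$. The right side of the display tends to $0$ as $a\to\infty$ and has derivative $-\frac{a^{k-1}}{(k-1)!}e^{-a}$, since the sum telescopes; so it equals $\mathbb P(S\ge a)$. $\square$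

**Lemma 3.** For $m\ge1$ and Borel $F\ge0$,
$$\int_{(1,\infty)^m}F\Bigl(\prod b_i\Bigr)\,db=\int_1^\infty F(u)\frac{(\log u)^{m-1}}{(m-1)!}\,du . \tag{5}$$
In particular $v_n(s)=|\{b:b_i\ge1,\ \prod b_i\le s\}|$ satisfies
$$v_n(s)=\int_1^s\frac{(\log u)^{n-1}}{(n-1)!}\,du\ge\frac{s(\log s)^{n-1}}{2^n(n-1)!}\qquad(s\ge4). \tag{6}$$

*Proof.* Put $b_i=e^{t_i}$. The left side becomes $\int_{(0,\infty)^m}F(e^{\sum t_i})e^{\sum t_i}\,dt$. The simplex $\{t_i>0,\ \sum t_i\le\tau\}$ has volume $\tau^m/m!$, so the image of Lebesgue measure on $(0,\infty)^m$ under $t\mapsto\sum t_i$ has density $\frac{\tau^{m-1}}{(m-1)!}$. The integral is therefore $\int_0^\infty F(e^\tau)e^\tau\frac{\tau^{m-1}}{(m-1)!}\,d\tau$, and $u=e^\tau$ gives (5). Taking $F=1_{[1,s]}$ gives the formula for $v_n(s)$. Keep only $u\in[\sqrt s,s]$, where $\log u\ge\frac12\log s$. Since $\sqrt s\le s/2$ for $s\ge4$, we get $v_n(s)\ge\frac s2\cdot\frac{(\frac12\log s)^{n-1}}{(n-1)!}$, which is (6). $\square$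

## The smallest supersolution gives Theorem A

Let $s\ge4$ and
$$A=2^{n+1}s,\qquad\sigma_0=1_{[-1,1]^n},\qquad\sigma=\sum_{k\ge0}A^{-k}H^k\sigma_0,\qquad w=w_s=\sigma^{1-p}.$$

**Step 1: $w$ is a strong weight.** The purpose is to check the hypotheses of Lemma 1. Since $0\le H^k\sigma_0\le1$ and $A\ge2$, the series converges and $\sigma\le2$. Each $H^k\sigma_0$ is even and nonincreasing in each $|x_i|$, hence so is $\sigma$. Also $\sigma\ge A^{-1}H\sigma_0=A^{-1}\prod\min(1,|x_i|^{-1})>0$. Applying $H$ term by term,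
$$H\sigma=\sum_{k\ge0}A^{-k}H^{k+1}\sigma_0=A\sum_{k\ge1}A^{-k}H^k\sigma_0=A(\sigma-\sigma_0)\le A\sigma .$$
Lemma 1 gives $[w]_{A_p^*}^{1/(p-1)}\le2^nA=2^{2n+1}s$, the first claim of Theorem A.

**Step 2: $\sigma$ is small on the hyperbolic region.** This is where all the boxes are handled simultaneously. Let $x_i=e^{a_i}$ with $a_i\ge2$. Then $\sigma_0(x)=0$. For $k\ge1$, independence of the coordinates and Lemma 2 give
$$H^k\sigma_0(x)=\mathbb P\bigl(\theta_i^{(k)}x_i\le1\text{ for all }i\bigr)=\prod_ie^{-a_i}\sum_{j=0}^{k-1}\frac{a_i^j}{j!}\le\prod_i2e^{-a_i}a_i^{k-1},$$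
because $\sum_{j<k}a^j/j!\le\sum_{j<k}a^j\le\frac{a^{k-1}}{1-1/a}\le2a^{k-1}$ for $a\ge2$. Only the product $\prod a_i$ enters, raised to the power $k-1$, and the sum over $k$ is geometric with ratio $\prod a_i/A$. If $\prod a_i\le A/2$, the ratio is at most $\frac12$ and
$$\sigma(x)\le\frac{2^n}A\prod_ix_i^{-1}\sum_{k\ge1}\Bigl(\frac{\prod a_i}A\Bigr)^{k-1}\le\frac{2^{n+1}}A\prod_ix_i^{-1}=s^{-1}\prod_ix_i^{-1}.$$
Therefore
$$w(x)\ge s^{p-1}\prod_ix_i^{p-1}\qquad\text{if }x_i=e^{a_i},\ a_i\ge2,\ \prod a_i\le A/2. \tag{7}$$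

**Step 3: testing on the unit cube.** The purpose is the lower bound for the norm. Let $f=1_{[0,1]^n}$. Since $\sigma\ge\sigma_0=1$ on $[0,1]^n$, we have $w\le1$ there and $0<\int f^pw\le1$. For $x_i\ge1$ we have $M_sf(x)\ge\prod x_i^{-1}$. By (7), with $dx_i/x_i=da_i$,
$$\int(M_sf)^pw\,dx\ge s^{p-1}\int\prod\frac{dx_i}{x_i}=s^{p-1}\bigl|\{a:a_i\ge2,\ \textstyle\prod a_i\le A/2\}\bigr| ,$$
the middle integral being over the region in (7). Put $a_i=2b_i$. Since $A/2=2^ns$, the condition reads $b_i\ge1$, $\prod b_i\le s$, and the volume is $2^nv_n(s)$. By (6),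
$$\int(M_sf)^pw\,dx\ge s^{p-1}\,2^n\,\frac{s(\log s)^{n-1}}{2^n(n-1)!}=\frac{s^p(\log s)^{n-1}}{(n-1)!}.$$
Since $\int f^pw\le1$, this gives $\|M_s\|_{L^p(w)}\ge s\bigl(\frac{(\log s)^{n-1}}{(n-1)!}\bigr)^{1/p}$. Dividing by the bound of Step 1 gives the statement about the ratio.

**Step 4: the constants tend to infinity.** This is needed to restate the result in terms of $[w]_{A_p^*}$ alone. The lower bound of Step 3 together with (4) already forces $[w_s]_{A_p^*}\to\infty$. One can also see it directly. Let $s\ge(3/2)^n$ and $R=[0,e^3]^n$. Since $\sigma\ge1$ on $[0,1]^n$, $\langle\sigma\rangle_R\ge e^{-3n}$. On $[e^2,e^3]^n$ we have $2\le a_i\le3$ and $\prod a_i\le3^n\le2^ns=A/2$, so $w\ge s^{p-1}$ by (7), and $\langle w\rangle_R\ge(1-e^{-1})^ns^{p-1}$. So $[w_s]_{A_p^*}\ge c_{n,p}\,s^{p-1}\to\infty$.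

**Step 5: the form (3).** By Step 1, $s\ge2^{-2n-1}[w_s]_{A_p^*}^{1/(p-1)}$. Hence $\log s\ge\frac1{p-1}\log[w_s]_{A_p^*}-(2n+1)\log2\ge\frac1{2(p-1)}\log[w_s]_{A_p^*}$ once $[w_s]_{A_p^*}$ is large, that is, for large $s$ by Step 4. Inserting both bounds in Theorem A gives (3). $\blacksquare$

## Weak type: a loss by a power

**What covering gives for cubes.** We first prove the bound for cubes in Theorem C. Let $w\in A_p$, $f\ge0$, $\lambda>0$, and let $K$ be a compact subset of $\{Mf>\lambda\}$. Enlarging cubes slightly, we may use open cubes, so $K$ is covered by finitely many open cubes $Q$ with $\langle f\rangle_Q>\lambda$. By Vitali's lemma there are disjoint $Q_j$ among them with $K\subset\bigcup3Q_j$. By Hölder's inequality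
$$\lambda<\langle f\rangle_{Q_j}\le\frac{3^n}{|3Q_j|}\Bigl(\int_{Q_j}f^pw\Bigr)^{1/p}\Bigl(\int_{3Q_j}\sigma\Bigr)^{1/p'},$$
and raising to the power $p$ and multiplying by $w(3Q_j)$,
$$\lambda^pw(3Q_j)\le3^{np}\langle w\rangle_{3Q_j}\langle\sigma\rangle_{3Q_j}^{p-1}\int_{Q_j}f^pw\le3^{np}[w]_{A_p}\int_{Q_j}f^pw .$$
Summing over the disjoint $Q_j$, $\lambda^pw(K)\le3^{np}[w]_{A_p}\int f^pw$. So the weak norm is at most $3^n[w]_{A_p}^{1/p}$. For rectangles this argument stops at the covering lemma: Vitali's selection compares sizes of cubes, and intersecting rectangles of different shapes need not be comparable. The lower bound in Theorem C shows that the conclusion fails as well.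

**Proof of the lower bound in Theorem C.** The plan is to evaluate the weak inequality for the same $w$, $f$, $A$ at a single level, chosen where the level set of $\prod x_i^{-1}$ meets the hyperbolic region in a large set. In the variables $a_i$ the level sets are the planes $\sum a_i=\text{const}$. Let
$$\kappa=n(A/2)^{1/n}=2n\,s^{1/n},$$
and let $s\ge s_0(n)=2^n$, so that $\kappa\ge4n$ (and $s\ge 4$). Put
$$D=\{x:x_i=e^{a_i},\ a_i\ge2,\ \kappa-1\le\sum a_i\le\kappa\}.$$

**Step 1: the bounds hold on $D$.** The purpose is to place $D$ inside a level set of $M_sf$ where $w$ is controlled. By the inequality of arithmetic and geometric means, $\prod a_i\le(\kappa/n)^n=A/2$ on $D$, so (7) applies. Moreover $M_sf\ge\prod x_i^{-1}=e^{-\sum a_i}\ge e^{-\kappa}$ on $D$.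

**Step 2: the mass of $D$.** We bound $w(D)$ from below. With $dx=e^{\sum a_i}da$,
$$e^{-p\kappa}w(D)\ge e^{-p\kappa}s^{p-1}\int_{\{a:x\in D\}}e^{p\sum a_i}\,da\ge e^{-p}s^{p-1}\bigl|\{a:x\in D\}\bigr| .$$
Put $a_i=2+b_i$. The set becomes $\{b_i\ge0,\ \kappa-1-2n\le\sum b_i\le\kappa-2n\}$, of volume
$$\int_{\kappa-1-2n}^{\kappa-2n}\frac{\tau^{n-1}}{(n-1)!}\,d\tau\ge\frac{(\kappa-1-2n)^{n-1}}{(n-1)!}\ge\frac{(\kappa/4)^{n-1}}{(n-1)!},$$
where the last inequality holds because $\frac34\kappa\ge3n\ge2n+1$. Since $\kappa=2ns^{1/n}$, we obtain $e^{-p\kappa}w(D)\ge c\,s^{p-1+\frac{n-1}n}$ with $c=c_{n,p}>0$.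

**Step 3: conclusion.** It remains to read off the weak norm $N$. For $\lambda<e^{-\kappa}$ we have $D\subset\{M_sf>\lambda\}$, so $\lambda^pw(D)\le N^p\int f^pw\le N^p$. Let $\lambda\uparrow e^{-\kappa}$: $N\ge c\,s^{\frac1{p'}+\frac{n-1}{np}}$ (with a new $c$). Insert $s\ge2^{-2n-1}[w]_{A_p^*}^{1/(p-1)}$. The exponent of $[w]_{A_p^*}$ is
$$\frac1{p-1}\Bigl(\frac{p-1}p+\frac{n-1}{np}\Bigr)=\frac1p+\frac{n-1}{np(p-1)} .\qquad\blacksquare$$

## Monotone weights: the logarithm is exactly right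

We now prove Theorem B.

**Optimality, given the upper bound.** The purpose is the lower half of $\asymp$; the upper half follows from the first inequality in Theorem B, whose right side increases with $[w]_{A_p^*}$. The weights $w_s$ are in $\mathcal M$, since $\sigma$ is positive, finite, even and nonincreasing in each $|x_i|$. Given $t\ge1$, let $s=2^{-2n-1}t^{1/(p-1)}$.

If $s\ge4$, then $[w_s]_{A_p^*}\le t$ and $\|M_s\|_{L^p(w_s)}\ge s\bigl(\frac{(\log s)^{n-1}}{(n-1)!}\bigr)^{1/p}$. Since $\log(e+t)\le2+\log t=2+(p-1)(\log s+(2n+1)\log2)\le C_{n,p}\log s$ (recall $\log s\ge\log4$), this is at least $c_{n,p}\,t^{1/(p-1)}(\log(e+t))^{(n-1)/p}$.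

If $s<4$, then $t$ is bounded in terms of $n,p$, and $w\equiv1$, with $[w]_{A_p^*}=1\le t$ and norm at least $1$, suffices.

**Setup for the upper bound.** Let $w\in\mathcal M\cap A_p^*$, $A=[w]_{A_p^*}^{1/(p-1)}\ge1$, $\sigma=w^{1-p'}$, $O=(0,\infty)^n$, and $f\ge0$. On $O$ the function $\sigma=W^{1-p'}$ is finite, positive and nonincreasing in each variable. The letter $C$ denotes constants depending only on $n,p$, which may change from line to line. The suprema below may be taken over countable dense sets of parameters (including the extreme value $c_i=x_i/e$ where it occurs), so all functions are measurable.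

The extremal example was built from the series $\sum A^{-k}H^k\sigma_0$. The upper bound runs the same series backwards: from $H\sigma\le B\sigma$ we deduce $\sigma\ge\sum_{k\ge1}(2B)^{-k}H^k\sigma$, and it is essential to keep all $k$.

**Step 1: $H\sigma\le B\sigma$ on $O$, with $B=2^{np'}A$.** This converts the $A_p^*$ condition into an inequality for $H$, a converse of Lemma 1. Let $x\in O$ and $R=\prod[0,2x_i]$. On $\prod[x_i,2x_i]$, a fraction $2^{-n}$ of $R$, we have $w\ge W(x)$. So $\langle w\rangle_R\ge2^{-n}W(x)$, and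
$$\langle\sigma\rangle_R\le\bigl([w]_{A_p^*}\langle w\rangle_R^{-1}\bigr)^{\frac1{p-1}}\le2^{\frac n{p-1}}A\,W(x)^{-\frac1{p-1}}=2^{\frac n{p-1}}A\,\sigma(x).$$
Finally $H\sigma(x)=\langle\sigma\rangle_{\prod[0,x_i]}\le2^n\langle\sigma\rangle_R$, and $n+\frac n{p-1}=np'$.

**Step 2: reduction to $O$.** The purpose is to use only rectangles in one orthant. For an interval $I$ let $I^*=\{|t|:t\in I\}$. This is an interval with $0<|I^*|\le|I|$, and $\int_Ig\le\int_{I^*}(g(t)+g(-t))\,dt$ for $g\ge0$. Put $\tilde f(x)=\sum_{\varepsilon\in\{\pm1\}^n}f(\varepsilon x)$ for $x\in O$, where $\varepsilon x=(\varepsilon_1x_1,\dots,\varepsilon_nx_n)$. For $R=\prod I_i\ni x$ we get $\langle f\rangle_R\le\langle\tilde f\rangle_{\prod I_i^*}$, where $\prod I_i^*$ contains $(|x_1|,\dots,|x_n|)$. Hence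
$$M_sf(x)\le M_s^O\tilde f(|x_1|,\dots,|x_n|),$$
where $M_s^O$ uses only rectangles contained in $\overline O$. So $\int(M_sf)^pw\le2^n\int_O(M_s^O\tilde f)^pW$, and $\int_O\tilde f^pW\le2^{n(p-1)}\int f^pw$ by convexity. It suffices to bound $M_s^O$ on $L^p(O,W)$; we write $f$ for a nonnegative function on $O$ from now on.

**Step 3: splitting each side of the rectangle in three.** The purpose is to separate the harmless part to the right of $x_i$, the local part just to the left, and the far part near $0$. Let $x\in O$ and $x\in R=\prod I_i\subset\overline O$. Split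
$$I_i=\bigl(I_i\cap[x_i,\infty)\bigr)\cup\bigl(I_i\cap[x_i/e,x_i]\bigr)\cup\bigl(I_i\cap[0,x_i/e)\bigr).$$
Expanding, $\int_Rf$ is the sum over the $3^n$ ordered partitions $\{1,\dots,n\}=\alpha\cup\beta\cup\gamma$ of integrals over products in which the first part is used for $i\in\alpha$, the second for $i\in\beta$, the third for $i\in\gamma$. Products of measure zero contribute nothing. In the others:

- for $i\in\alpha$ the part is, up to endpoints, $[x_i,d_i]$ with $d_i>x_i$, and $|I_i|\ge d_i-x_i$;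
- for $i\in\beta$ it is $[c_i,x_i]$ with $x_i/e\le c_i<x_i$, and $|I_i|\ge x_i-c_i$;
- for $i\in\gamma$ it is contained in $[0,x_i/e)$, and $|I_i|\ge(1-e^{-1})x_i\ge x_i/2$, since $I_i$ contains $x_i$ and points below $x_i/e$ arbitrarily close to $x_i/e$.

Define
$$M_i^+g(x)=\sup_{d>x_i}\frac1{d-x_i}\int_{x_i}^dg\,dy_i,\qquad P_\gamma f(x)=\prod_{i\in\gamma}x_i^{-1}\int_{z_i<x_i/e,\ i\in\gamma}f(z_\gamma,x_{\gamma^c})\,dz_\gamma,$$
and let $L_\beta G(x)$ be the supremum of the averages of $G$ in the variables $y_\beta$ over boxes $\prod_{i\in\beta}[c_i,x_i]$ with $x_i/e\le c_i<x_i$. Operators with an empty index set are the identity. Carrying out the $\gamma$-integration first, then the $\beta$-average, then the $\alpha$-averages one by one,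
$$M_s^Of\le2^n\sum_{(\alpha,\beta,\gamma)}\Bigl(\prod_{i\in\alpha}M_i^+\Bigr)L_\beta P_\gamma f,$$
where the product denotes composition.

**Step 4: $M_i^+$ is bounded on $L^p(O,W)$ with norm at most $C_p$.** This removes $\alpha$ at no cost in $A$. Let $v$ be nondecreasing on $(0,\infty)$. Each set $\{v>\lambda\}$ is empty or a half-line $h_\lambda$ unbounded to the right. Since $M^+$ looks only to the right, $M^+g=M^+(g1_{h_\lambda})$ on $h_\lambda$. By the Hardy–Littlewood theorem $\int_{h_\lambda}(M^+g)^p\le C_p^p\int_{h_\lambda}g^p$. Integrating over $\lambda\in(0,\infty)$ gives $\int(M^+g)^pv\le C_p^p\int g^pv$. Apply this with $v=W$ as a function of $x_i$, the other variables fixed, and use Fubini.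

It remains to bound $\int_O(L_\beta G)^pW$ with $G=P_\gamma f$, for each $(\alpha,\beta,\gamma)$.

**Step 5: the local part.** The purpose is to remove $L_\beta$ by an unweighted maximal theorem. The difficulty is that $L_\beta$ averages over points $y$ to the left of $x$, where $\sigma(y)\ge\sigma(x)$, while we need the opposite comparison. One might use $\sigma(x)\ge B^{-1}H\sigma(x)\ge B^{-1}e^{-|\beta|}\sigma(x_\alpha,y_\beta,x_\gamma)$, but this costs a factor $B^{p-1}$ in the $p$-th power of the norm, and the far part alone will cost $B^p$ up to logarithms. We pay only once, by comparing $\sigma(x)$ not with $\sigma$ but with the following smaller function, built for use in the far part.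

By Step 1 and positivity, $H^k\sigma\le B^k\sigma$, so $\sigma\ge B^{-k}H^k\sigma$. Multiply by $2^{-k}$ and sum over $k\ge1$:
$$\sigma\ge\sum_{k\ge1}(2B)^{-k}H^k\sigma . \tag{8}$$
Let $H_\gamma$ be $H$ acting in the variables $x_\gamma$ only ($H_\emptyset=\mathrm{Id}$), and
$$V=\sum_{k\ge1}(2B)^{-k}H_\gamma^k\sigma .$$
Let $x\in O$ and $x_i/e\le y_i\le x_i$ for $i\in\beta$. In $H^k\sigma(x)=\mathbb E\,\sigma(\theta^{(k)}x)$ restrict to the event $\{\theta_i^{(k)}\le1/e,\ i\in\beta\}$. It is independent of the coordinates $\theta_i^{(k)}$ with $i\notin\beta$. Its probability is at least $e^{-|\beta|}$, because a product of $k\ge1$ uniform variables is at most the first one. On it $\theta_i^{(k)}x_i\le x_i/e\le y_i$ for $i\in\beta$, and always $\theta_i^{(k)}x_i\le x_i$ for $i\in\alpha$. By monotonicity of $\sigma$,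
$$H^k\sigma(x)\ge e^{-n}(H_\gamma^k\sigma)(x_\alpha,y_\beta,x_\gamma).$$
The factor $e^{-n}$ does not depend on $k$. Inserting this in (8),
$$\sigma(x)\ge e^{-n}\,V(x_\alpha,y_\beta,x_\gamma)\qquad\text{whenever }x_i/e\le y_i\le x_i\ (i\in\beta). \tag{9}$$
With $y_\beta=x_\beta$ we see that $V<\infty$, and $V>0$ since $\sigma>0$.

Now $W=\sigma^{1-p}=(\sigma^{-1/p'})^p$. For each admissible $\beta$-box $Q$ at $x$, (9) gives
$$\langle G\rangle_Q^p\,W(x)=\langle G\,\sigma(x)^{-1/p'}\rangle_Q^p\le e^{n(p-1)}\langle GV^{-1/p'}\rangle_Q^p ,$$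
the averages being in $y_\beta$ with $x_\alpha,x_\gamma$ fixed. Hence $(L_\beta G)^pW\le C\,(M_{s,\beta}(GV^{-1/p'}))^p$, where $M_{s,\beta}$ is the strong maximal function in the variables $\beta$. It is bounded on unweighted $L^p$ by iterating Hardy–Littlewood. As $p/p'=p-1$,
$$\int_O(L_\beta G)^pW\le C\int_OG^pV^{1-p}. \tag{10}$$

**Step 6: the far part.** The purpose is to bound the right side of (10) by $\int_Of^pW$.

*Case $\gamma=\emptyset$.* Then $G=f$ and $V\ge\sigma/(2B)$ (keep $k=1$), so the right side of (10) is at most $CB^{p-1}\int_Of^pW\le CB^p\int_Of^pW$.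

*Case $m=|\gamma|\ge1$.* Freeze $x_{\gamma^c}$ and write $x,z$ for the variables indexed by $\gamma$; products run over $i\in\gamma$, and $z<x$ is meant coordinatewise. By the density in Lemma 2, with $z_i=\theta_ix_i$,
$$H_\gamma^k\sigma(x)=\prod x_i^{-1}\int_{z<x}\sigma(z)\prod\frac{(\log(x_i/z_i))^{k-1}}{(k-1)!}\,dz .$$
Summing over $k$ and discarding part of the domain,
$$V(x)\ge\int_{z<x/e}\sigma(z)\,\kappa(x,z)\,dz,\qquad\kappa(x,z)=\frac{\prod x_i^{-1}}{2B}\,\Phi\Bigl(\frac{\prod\log(x_i/z_i)}{2B}\Bigr),\qquad\Phi(t)=\sum_{k\ge0}\frac{t^k}{(k!)^m}.$$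
Let $K(x)=\prod x_i^{-1}$, so that $G(x)=\int_{z<x/e}f(z)K(x)\,dz$. By Hölder's inequality
$$G(x)=\int_{z<x/e}\bigl(f\sigma^{-1/p'}K\kappa^{-1/p'}\bigr)\bigl(\sigma\kappa\bigr)^{1/p'}dz\le\Bigl(\int_{z<x/e}f^p\sigma^{1-p}K^p\kappa^{1-p}\,dz\Bigr)^{1/p}V(x)^{1/p'},$$
hence
$$G^pV^{1-p}\le\int_{z<x/e}f^p\sigma^{1-p}K^p\kappa^{1-p}\,dz .$$
Integrate in $x$ and use Fubini. For fixed $z$ we need $\int_{x_i>ez_i}K^p\kappa^{1-p}\,dx$. Here $K^p\kappa^{1-p}=(2B)^{p-1}\prod x_i^{-1}\,\Phi^{1-p}$. With $a_i=\log(x_i/z_i)>1$ and (5),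
$$\int_{x_i>ez_i}K^p\kappa^{1-p}\,dx=(2B)^{p-1}\int_{a_i>1}\Phi\Bigl(\frac{\prod a_i}{2B}\Bigr)^{1-p}da=(2B)^{p-1}\int_1^\infty\Phi\Bigl(\frac u{2B}\Bigr)^{1-p}\frac{(\log u)^{m-1}}{(m-1)!}\,du .$$
Here one sees why all iterates are kept: with the term $k=1$ of $V$ alone, $\Phi$ would be replaced by $1$ and the integral would diverge. With $\Phi$, the integrand is cut off at $\prod a_i\approx2B$, the boundary of the same hyperbolic region as in Theorem A.

Put $u=2Bt$. Since $2B\ge2$, for $u\ge1$ we have $0\le\log(2Bt)\le\log(2B)+\log^+t\le\log(2B)\bigl(1+\frac{\log^+t}{\log2}\bigr)$. Moreover $\Phi\ge1$, and $\Phi(t)\ge t^k/(k!)^m$ with $k=\lceil2/(p-1)\rceil$, so $\Phi(t)^{1-p}\le C\min(1,t^{-2})$. Therefore the integral is at most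
$$(2B)^p(\log2B)^{m-1}\,C\int_0^\infty\min(1,t^{-2})\Bigl(1+\frac{\log^+t}{\log2}\Bigr)^{m-1}dt\le C\,B^p(\log2B)^{m-1}.$$
Integrate over the frozen variables as well, recall $\sigma^{1-p}=W$, $B=2^{np'}A$ and $m\le n$:
$$\int_OG^pV^{1-p}\le C\,B^p(\log2B)^{m-1}\int_Of^pW\le C\,A^p(\log(e+A))^{n-1}\int_Of^pW . \tag{11}$$

**Step 7: assembling.** We put the pieces together. By (10), and by (11) or the case $\gamma=\emptyset$, every $L_\beta P_\gamma$ is bounded on $L^p(O,W)$ with norm at most $C\,A(\log(e+A))^{(n-1)/p}$. By Step 4 composing with the operators $M_i^+$ costs a constant, Step 3 sums $3^n$ terms, and Step 2 returns to $\mathbb R^n$. So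
$$\|M_s\|_{L^p(w)}\le C\,A\,(\log(e+A))^{\frac{n-1}p},\qquad A=[w]_{A_p^*}^{\frac1{p-1}}.$$
Finally $\log(e+A)\le C_p\log(e+[w]_{A_p^*})$ with $C_p=\max(1,\frac1{p-1})$. Let $q=\frac1{p-1}$. If $q\le1$, then $A\le[w]_{A_p^*}$ because $[w]_{A_p^*}\ge1$. If $q>1$, then $e+[w]_{A_p^*}^q\le(e+[w]_{A_p^*})^q$. This proves Theorem B. $\blacksquare$
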